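\title{Mutation of modules over Jacobian algebras and the Ziegler spectrum}

\begin{abstract}
Let $(Q,S)$ be a quiver with potential over a field and let $k$ be a vertex that lies on no $2$-cycle. We prove that Derksen--Weyman--Zelevinsky mutation of arbitrary, possibly infinite-dimensional, modules at $k$ is a homeomorphism between the Ziegler spectra of the Jacobian algebras of $(Q,S)$ and $\mu_k(Q,S)$. The two algebras have the same corner $B$ at the vertices other than $k$. On either side, a module without the simple module $S_k$ as a summand is the same thing as a $B$-module with two distinguished subspaces, and mutation exchanges the two subspaces. The same description gives an equivalence of the module categories modulo $\operatorname{Add}S_k$, a bijection on decorated modules, the preservation of pure-injectivity, $\Sigma$-pure-injectivity and endofiniteness, and a version of the homeomorphism in which no potential appears.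
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb F$ be a field and let $(Q,S)$ be a quiver with potential (QP) in the sense of Derksen, Weyman and Zelevinsky (DWZ): $Q$ is a finite quiver without loops and $S$ is a possibly infinite linear combination of cycles of $Q$. The cyclic derivatives of $S$ define the Jacobian algebra $\mathcal P(Q,S)$. At a vertex $k$ that lies on no $2$-cycle one can mutate. The QP is replaced by a new QP $\mu_k(Q,S)$, and a module $M$ over $\mathcal P(Q,S)$, of arbitrary dimension and decorated by a family $V$ of vector spaces, is replaced by a decorated module $\mu_k(M,V)$ over $\mathcal P(\mu_k(Q,S))$. The new module has the same spaces as $M$ at the vertices other than $k$; at $k$ it has a new space, assembled from kernels and images of three maps $\alpha,\beta,\gamma$ attached to $M$. The definitions are recalled in Section~\ref{sec:setting}.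

The Ziegler spectrum $\operatorname{Zg}(R)$ of a ring $R$ is a topological space whose points are the indecomposable pure-injective modules. Over an $\mathbb F$-algebra, every indecomposable finite-dimensional module is a point, and the remaining points are infinite-dimensional. A basic open set consists of the points in which one finite system of linear equations $\varphi$ has a solution that does not solve a second system $\psi$. It is known that mutation sends pure-injective modules to pure-injective modules, so one may ask what it does to the spectrum. One point needs a convention: the underlying module of $\mu_k(S_k,0)$ is zero, where $S_k$ is the simple module at $k$. We therefore regard mutation as the assignment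
\begin{equation}\label{eq:assignment}
M\longmapsto
\begin{cases}
\text{the underlying module of }\mu_k(M,0), & M\not\cong S_k,\\
\text{the simple }\mathcal P(\mu_k(Q,S))\text{-module at }k, & M\cong S_k,
\end{cases}
\end{equation}
on the points of $\operatorname{Zg}(\mathcal P(Q,S))$. The following problem comes from \cite{LF}.

\medskip
\noindent\textbf{Question.} Let $(Q,S)$ be a QP and $k$ a vertex on no $2$-cycle of $Q$. Does \eqref{eq:assignment} send points to points, and is it a homeomorphism $\operatorname{Zg}(\mathcal P(Q,S))\to\operatorname{Zg}(\mathcal P(\mu_k(Q,S)))$?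
\medskip

Labardini-Fragoso and Laking proved that this is so, for every vertex $k$, when $(Q,S)$ is the QP associated by Labardini-Fragoso to a triangulation of an unpunctured annulus. The answer is yes in general.

\begin{theorem}\label{thm:main}
Let $(Q,S)$ be a QP over a field $\mathbb F$ and let $k$ be a vertex of $Q$ that lies on no $2$-cycle. Then the assignment \eqref{eq:assignment} sends points to points and is a homeomorphism
\[
\operatorname{Zg}(\mathcal P(Q,S))\longrightarrow\operatorname{Zg}(\mathcal P(\mu_k(Q,S))).
\]
\end{theorem}

One expects this answer because each piece of the new space at $k$ is a quotient of two solution sets of linear systems in $M$, which is the kind of object the Ziegler topology is built from. Three things stand in the way of a direct proof. Mutation does not preserve Hom spaces (Section~\ref{sec:example}), so it is not the object map of an equivalence of module categories along which the topology could be carried. The pieces of the new space are glued by a retraction and a section that are chosen arbitrarily, so an element of the new space is not described by equations in $M$. Finally, the relations of a Jacobian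 algebra are closed under limits, while a module over a complete path algebra need not respect limits.

The proof forgets the space at $k$ on both sides. Let $e$ be the sum of the idempotents of the vertices other than $k$. The corner $B=e\mathcal P(Q,S)e$ does not change under premutation. A module $M$ gives the $B$-module $N=eM$ and two subspaces, $K=\ker\alpha$ and $I=\operatorname{im}\beta$, where $\alpha$ and $\beta$ collect the arrows into and out of $k$. If $M$ has no summand $S_k$, the triple $(N,K,I)$ determines $M$; it also decides whether $M$ is indecomposable or pure-injective, and in which basic open sets $M$ lies. The triple of the mutated module is $(N,I,K)$. Since the point $S_k$ is open and closed on both sides, the theorem follows.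

Section~\ref{sec:setting} fixes the definitions and states Theorem~\ref{thm:structure}, which describes mutation on all modules. Section~\ref{sec:example} works out the quiver $j\to k\to i$. Section~\ref{sec:local} presents both Jacobian algebras over the common corner $B$ and reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:abstract}, a statement without potentials or topology on the ring. Sections~\ref{sec:triples}--\ref{sec:topology} prove Theorem~\ref{thm:abstract}, and Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}.

\section{Setting}\label{sec:setting}

\subsection{Quivers with potential}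
Let $Q$ be a finite quiver without loops, with vertex set $Q_0$ and arrow set $Q_1$; an arrow $c$ goes from $t(c)$ to $h(c)$. Paths are composed from right to left: $c_1\cdots c_d$ is a path if $t(c_p)=h(c_{p+1})$ for all $p$, and a cycle if moreover $t(c_d)=h(c_1)$. The complete path algebra $A=\mathbb F\langle\langle Q\rangle\rangle$ consists of all possibly infinite linear combinations of paths, including the trivial paths $e_i$. Let $\mathfrak m$ be the arrow ideal. The algebra $A$ is complete and separated in the $\mathfrak m$-adic topology, and each $\mathfrak m^d$ has finite codimension because $Q$ is finite. If one assigns to each arrow $c$ an element of $e_{h(c)}\mathfrak m'e_{t(c)}$, where $\mathfrak m'$ is the arrow ideal of a complete path algebra $A'$ on the same vertices, then the assignment extends uniquely to a continuous homomorphism $A\to A'$ fixing the $e_i$; it maps $\mathfrak m^d$ into $\mathfrak m'^{\,d}$.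

A \emph{potential} is a possibly infinite linear combination of cycles, taken up to cyclic equivalence, that is, modulo the closure of the span of the elements $c_1c_2\cdots c_d-c_2\cdots c_dc_1$. The \emph{cyclic derivative} $\partial_c$ is the continuous linear map with
\[
\partial_c(c_1\cdots c_d)=\sum_{p:\,c_p=c}c_{p+1}\cdots c_dc_1\cdots c_{p-1};
\]
it depends only on the cyclic equivalence class, and $\partial_cS\in e_{t(c)}Ae_{h(c)}$. Let $J^0$ be the two-sided ideal generated by the $\partial_cS$, $c\in Q_1$, and $J$ its closure. The \emph{Jacobian algebra} is $\mathcal P(Q,S)=A/J$.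

A \emph{right-equivalence} between QPs on the same vertex set is an isomorphism of the complete path algebras that fixes the $e_i$ and carries one potential to a potential cyclically equivalent to the other; it induces an isomorphism of Jacobian algebras. A QP is \emph{reduced} if its potential has no terms of length $2$, and \emph{trivial} if its potential has only terms of length $2$ and its cyclic derivatives span the arrows. By the DWZ splitting theorem, every QP is right-equivalent to the direct sum of a reduced and a trivial QP; the reduced part is unique up to right-equivalence, and its Jacobian algebra is isomorphic to that of the given QP. This isomorphism fixes the idempotents $e_i$, which is all we use about it.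

A \emph{module} is an arbitrary left module over the ring in question. A $\mathcal P(Q,S)$-module is the direct sum of the spaces $M_i=e_iM$. The simple module $S_k$ is the one-dimensional module on which $e_k$ acts as the identity and $\mathfrak m$ and the other $e_i$ act as zero. A \emph{decorated module} is a pair $(M,V)$ with $V=(V_i)_{i\in Q_0}$ a family of vector spaces; $(M,V)\cong(M',V')$ means $M\cong M'$ and $V_i\cong V_i'$ for all $i$.

\begin{remark}\label{rem:limits}
No continuity is required of modules, and none is available. Let $Q$ be an oriented $3$-cycle and $S=0$. Put $\mathbb F((x))$ at each vertex and let two arrows act as $1$ and the third as $x$. Every $e_jAe_i$ is a free $\mathbb F[[x]]$-module on the shortest path from $i$ to $j$, so this defines a module $M\neq0$, and $\mathfrak mM=M$. Thus the action of an infinite series is not a limit of the actions of its truncations, and an $A$-module killed by $J^0$ need not be killed by $J$: consider $A/J^0$ when $J^0\ne J$.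
\end{remark}

\subsection{The view from one vertex}
Fix a vertex $k$ on no $2$-cycle of $Q$. Throughout, $a$ runs over the set $\mathrm{In}$ of arrows ending at $k$, $b$ over the set $\mathrm{Out}$ of arrows starting at $k$, and $c$ over the arrows not incident to $k$. Put $e=\sum_{i\neq k}e_i$ and $C=eAe$. A path between vertices other than $k$ passes through $k$ only along subpaths $ba$. Hence $C$ is the complete path algebra of the quiver on $Q_0\setminus\{k\}$ whose arrows, which we call \emph{letters}, are the $c$ and the $[ba]=ba$. A word of $d$ letters is a path of length between $d$ and $2d$, so the adic topology of $C$ is the one induced from $A$. Sorting paths by whether they start or end at $k$, and using that there is no loop at $k$, we see that every $f\in A$ is uniquely of the form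
\begin{equation}\label{eq:normal}
f=\lambda e_k+f_0+\sum_a a\,g_a+\sum_b h_b\,b+\sum_{a,b}a\,u_{ab}\,b
\end{equation}
with $\lambda\in\mathbb F$, $f_0\in C$, $g_a\in e_{t(a)}C$, $h_b\in Ce_{h(b)}$ and $u_{ab}\in e_{t(a)}Ce_{h(b)}$.

Rotate the cycles of $S$ so that none starts at $k$, and write the result in the letters of $C$. This gives a potential $[S]\in C$. Put
\[
\theta_{ba}=[ba]\in e_{h(b)}Ce_{t(a)},\qquad \gamma_{ab}=\partial_{[ba]}[S]\in e_{t(a)}Ce_{h(b)}.
\]
An occurrence of $ba$ in a cycle $w\,ba\,w'$ contributes $w'w$ to $\gamma_{ab}$, $aw'w$ to $\partial_bS$ and $w'wb$ to $\partial_aS$. Every occurrence of an $a$ or a $b$ in a rotated cycle is part of such a factor, so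
\begin{equation}\label{eq:derivatives}
\partial_cS=\partial_c[S],\qquad \partial_bS=\sum_a a\,\gamma_{ab},\qquad \partial_aS=\sum_b\gamma_{ab}\,b .
\end{equation}

\subsection{Mutation of QPs}
The quiver $\widetilde\mu_k(Q)$ is obtained from $Q$ by adding an arrow $[ba]\colon t(a)\to h(b)$ for each pair $(a,b)$ and replacing each $a$ by $a^*\colon k\to t(a)$ and each $b$ by $b^*\colon h(b)\to k$. Since $t(a)\neq h(b)$ for all $a,b$, the new quiver has no loops and $k$ lies on none of its $2$-cycles. Let $A'=\mathbb F\langle\langle\widetilde\mu_k(Q)\rangle\rangle$ and $C'=eA'e$. The letters of $C'$ are the $c$, the $[ba]$ and the $2$-paths $a^*b^*$, so $C$ is also a closed subalgebra of $C'$. The \emph{premutation} of $(Q,S)$ is $\widetilde\mu_k(Q,S)=(\widetilde\mu_k(Q),S')$ with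
\[
S'=[S]+\sum_{a,b}[ba]\,a^*b^*,
\]
and the \emph{mutation} $\mu_k(Q,S)$ is its reduced part. We write $P=\mathcal P(Q,S)$ and $P'=\mathcal P(\widetilde\mu_k(Q,S))$.

\subsection{Mutation of modules}\label{ss:mutmod}
Let $(M,V)$ be a decorated $P$-module. Put $M_{\rm in}=\bigoplus_aM_{t(a)}$ and $M_{\rm out}=\bigoplus_bM_{h(b)}$, and consider
\[
M_{\rm in}\xrightarrow{\ \alpha\ }M_k\xrightarrow{\ \beta\ }M_{\rm out}\xrightarrow{\ \gamma\ }M_{\rm in},
\]
where the components $\alpha_a$, $\beta_b$ are the actions of $a$ and $b$, and the $(a,b)$-component of $\gamma$ is the action of $\gamma_{ab}$. By \eqref{eq:derivatives}, $\alpha\gamma=0$ and $\gamma\beta=0$. Put $\overline M_i=M_i$ and $\overline V_i=V_i$ for $i\ne k$, and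
\begin{equation}\label{eq:newspace}
\overline M_k=\frac{\ker\gamma}{\operatorname{im}\beta}\oplus\operatorname{im}\gamma\oplus\frac{\ker\alpha}{\operatorname{im}\gamma}\oplus V_k,\qquad \overline V_k=\frac{\ker\beta}{\ker\beta\cap\operatorname{im}\alpha}.
\end{equation}
Let $\pi\colon\ker\gamma\to\ker\gamma/\operatorname{im}\beta$ be the projection and $\iota\colon\ker\alpha\to M_{\rm in}$ the inclusion. Choose a linear retraction $\rho\colon M_{\rm out}\to\ker\gamma$ and a linear section $\sigma\colon\ker\alpha/\operatorname{im}\gamma\to\ker\alpha$, and put
\begin{equation}\label{eq:newmaps}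
\overline\alpha=(-\pi\rho,-\gamma,0,0)^T\colon M_{\rm out}\to\overline M_k,\qquad \overline\beta=(0,\iota,\iota\sigma,0)\colon\overline M_k\to M_{\rm in}.
\end{equation}
The component $\overline\alpha_b$ is to be the action of $b^*$, and $\overline\beta_a$ the action of $a^*$. By Remark~\ref{rem:limits}, the action of the arrows does not determine the action of infinite series, so the action of $C'$ on $eM$ is prescribed separately. Let $\Phi\colon C'\to C\subseteq A$ be the continuous homomorphism with
\[
\Phi(c)=c,\qquad \Phi([ba])=[ba],\qquad \Phi(a^*b^*)=-\gamma_{ab}.
\]
It exists because $t(a)\neq h(b)$ forces $\gamma_{ab}$ into the arrow ideal of $C$. Write $f\in A'$ in the form \eqref{eq:normal} for the new quiver, $f=\lambda e_k+f_0+\sum_bb^*g_b+\sum_ah_aa^*+\sum_{a,b}b^*u_{ba}a^*$ with coefficients in $C'$. Then $f$ acts on $n\in eM$ and $x\in\overline M_k$ by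
\begin{equation}\label{eq:newaction}
\begin{aligned}
f\cdot n&=\Phi(f_0)n+\sum_b\overline\alpha_b\bigl(\Phi(g_b)n\bigr),\\
f\cdot x&=\lambda x+\sum_a\Phi(h_a)\overline\beta_a(x)+\sum_{a,b}\overline\alpha_b\bigl(\Phi(u_{ba})\overline\beta_a(x)\bigr).
\end{aligned}
\end{equation}
This makes $\overline M=\bigoplus_i\overline M_i$ a $P'$-module, as we shall also see in Proposition~\ref{prop:corner}. Transporting $(\overline M,\overline V)$ along the isomorphism $P'\cong\mathcal P(\mu_k(Q,S))$ of the splitting theorem gives the decorated module $\mu_k(M,V)$, which is independent of all choices up to isomorphism. This is \emph{DWZ-mutation of modules}. When no decoration is named, $\overline M$ is formed with $V=0$.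

Two small cases orient the reader. If $k$ is a sink, then $M_{\rm out}=0$, $\overline M_k=\ker\alpha\oplus V_k$, and $\overline\beta$ is the inclusion on $\ker\alpha$. For any $k$, mutation exchanges $(S_k,0)$ with the pair $(0,V)$ in which $V_k=\mathbb F$ and $V_i=0$ for $i\neq k$; this explains the convention in \eqref{eq:assignment}.

\subsection{Pure-injective modules and the Ziegler spectrum}\label{ss:zg}
Let $R$ be a ring. A \emph{pp-formula} $\varphi(m_1,\dots,m_n)$ over $R$ is a condition of the form
\[
\exists\, m_{n+1},\dots,m_{n+l}:\quad \sum_{q=1}^{n+l}r_{pq}m_q=0\quad(p=1,\dots,s),\qquad r_{pq}\in R .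
\]
Its solution set $\varphi(M)$ in a module $M$ is a subgroup of $M^n$. The conjunction $\varphi\wedge\psi$, which defines $\varphi(M)\cap\psi(M)$, is a pp-formula, and so is the result of quantifying a free variable or setting it equal to $0$. An embedding $M\subseteq M'$ is \emph{pure} if $\varphi(M')\cap M^n=\varphi(M)$ for all $\varphi$, and $M$ is \emph{pure-injective} if every pure embedding of $M$ splits. We use pure-injectivity only through the following criterion \cite[Theorem~7.1]{JL}:
\begin{equation}\label{eq:JL}
\begin{gathered}
M\text{ is pure-injective if and only if, for every set }\Lambda,\text{ the summation map}\\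
M^{(\Lambda)}\to M\text{ extends to a homomorphism }M^\Lambda\to M .
\end{gathered}
\end{equation}
For example, a finite-dimensional module $M$ over an $\mathbb F$-algebra is pure-injective: extend summation $\mathbb F^{(\Lambda)}\to\mathbb F$ to a linear form $\varepsilon$ on $\mathbb F^\Lambda$ and take $1\otimes\varepsilon$ on $M^\Lambda=M\otimes\mathbb F^\Lambda$. A module $M$ is \emph{$\Sigma$-pure-injective} if all $M^{(\Lambda)}$ are pure-injective, and \emph{endofinite} if it has finite length over $\operatorname{End}(M)$.

The \emph{Ziegler spectrum} $\operatorname{Zg}(R)$ is the set of isomorphism classes of indecomposable pure-injective $R$-modules. A basis of its topology is formed by the sets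
\[
(\varphi/\psi)=\{M\in\operatorname{Zg}(R):\varphi(M)\not\subseteq\psi(M)\},
\]
where $\varphi,\psi$ are pp-formulas in one free variable. A ring isomorphism induces a homeomorphism of spectra: transport the coefficients of the formulas.

\subsection{Mutation on all modules}
Call a module \emph{$k$-free} if $\ker\beta\subseteq\operatorname{im}\alpha$; by Lemma~\ref{lem:split} this means that it has no direct summand isomorphic to $S_k$. For $P'$-modules the maps $\alpha,\beta$ are those of the quiver $\widetilde\mu_k(Q)$. Let $\operatorname{Add}S_k$ be the class of direct summands of direct sums of copies of $S_k$, and let $\operatorname{Mod}P/[\operatorname{Add}S_k]$ be the category with the same objects as $\operatorname{Mod}P$ and with morphisms taken modulo those that factor through an object of $\operatorname{Add}S_k$.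

\begin{theorem}\label{thm:structure}
Let $(Q,S)$ be a QP and let $k$ be a vertex on no $2$-cycle.
\begin{enumerate}
\item Mutation $M\mapsto\overline M$ with $V=0$ gives a bijection between the isomorphism classes of $k$-free $P$-modules and of $k$-free $P'$-modules. It is the object map of an equivalence $\operatorname{Mod}P/[\operatorname{Add}S_k]\simeq\operatorname{Mod}P'/[\operatorname{Add}S_k]$. Its inverse is mutation back: $\operatorname{Mod}\mathcal P(\widetilde\mu_k^2(Q,S))$ is isomorphic to $\operatorname{Mod}P$ by a change of sign of $\alpha$, and under this isomorphism $\overline{\overline M}\cong M$ for $k$-free $M$.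
\item The map $(M,V)\mapsto(\overline M,\overline V)$ is a bijection between the isomorphism classes of decorated $P$-modules and of decorated $P'$-modules.
\item A $k$-free $P$-module $M$ is pure-injective, $\Sigma$-pure-injective or endofinite if and only if $\overline M$ has the same property.
\end{enumerate}
\end{theorem}

\section{The quiver $j\to k\to i$}\label{sec:example}

Let $Q$ have two arrows $a\colon j\to k$ and $b\colon k\to i$, and let $S=0$. Then $P$ is the path algebra of $Q$ and $\gamma=0$. The quiver $\widetilde\mu_k(Q)$ is the oriented triangle with arrows $[ba]\colon j\to i$, $b^*\colon i\to k$, $a^*\colon k\to j$, the potential $S'=[ba]a^*b^*$ is reduced, and $P'$ is the path algebra of the triangle modulo the three paths of length $2$. The corner $ePe$ has basis $e_i,e_j,ba$ and the corner $eP'e$ has basis $e_i,e_j,[ba]$: they are the same algebra $B$, the path algebra of $j\to i$.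

Since $\gamma=0$, no choices are needed in \eqref{eq:newmaps}. With $K=\ker\alpha\subseteq M_j$ and $I=\operatorname{im}\beta\subseteq M_i$ we get $\overline M_k=M_i/I\oplus K$; the arrow $b^*$ acts as minus the projection $M_i\to M_i/I$, and $a^*$ acts as the inclusion on $K$ and as zero on $M_i/I$. So $\overline M$ depends only on the $B$-module $N=(M_j\to M_i)$ and on $K$ and $I$, and
\[
\ker\overline\alpha=I,\qquad\operatorname{im}\overline\beta=K .
\]
Denote by $xyz$ a module with $(\dim M_j,\dim M_k,\dim M_i)=(x,y,z)$. Take the five $P$-modules below, in which an arrow acts as the identity whenever its source and target are both nonzero. The formula $\dim\overline M_k=\dim M_i-\dim I+\dim K$ gives the table.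
\[
\begin{array}{c|ccc|cc}
M & N & \dim K & \dim I & \overline M & \text{arrow acting nontrivially on }\overline M\\ \hline
100 & S_j & 1 & 0 & 110 & a^*\\
110 & S_j & 0 & 0 & 100 & \text{none}\\
001 & S_i & 0 & 0 & 011 & b^*\\
011 & S_i & 0 & 1 & 001 & \text{none}\\
111 & \mathbb F\xrightarrow{1}\mathbb F & 0 & 1 & 101 & [ba]
\end{array}
\]
The $B$-module $N$ alone does not separate these modules; the triple $(N,K,I)$ does.

Hom spaces are not preserved. The identity at $k$ is a nonzero map $011\to110$ over $P$, while the mutations are $S_i$ and $S_j$, with no nonzero map between them. In the other direction there is no nonzero map $100\to001$ over $P$, but the identity at $k$ is a nonzero map between the mutations. Both of these maps factor through $S_k$ and vanish on $N$. We shall see that such maps are the only ones lost or gained.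

The topology is matched by exchanging kernels and images. Over $P$, the open set given by the pair ($y=e_jy\wedge ay=0$, $y=0$) consists of the points with $K\neq0$; in the table, this is $100$. Over $P'$ the same subspace $K$ of $N$ is defined by the formula $\exists x\;y=a^*x$, and the pair ($\exists x\; y=a^*x$, $y=0$) picks out $110=\overline{100}$. A kernel has become an image, and both are defined by pp-formulas. The rest of the paper shows that every basic open set can be described through $N$, $K$ and $I$ in this way.

\section{Both Jacobian algebras over the common corner}\label{sec:local}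

The formulas \eqref{eq:newspace} and \eqref{eq:newmaps} use only the algebra $ePe$ and the two matrices $\theta$ and $\gamma$. We isolate these data, and then show that they present $P$ and $P'$ by finitely many relations over the corner. After that, closures play no role.

\subsection{The algebras $R(\theta,\gamma)$}

\begin{definition}\label{def:datum}
A \emph{datum} consists of an $\mathbb F$-algebra $B$ with a finite family of orthogonal idempotents $(e_i)_{i\in\Sigma}$ whose sum is $e=1_B$, finite sets $\mathrm{In}$ and $\mathrm{Out}$ with maps $t\colon\mathrm{In}\to\Sigma$ and $h\colon\mathrm{Out}\to\Sigma$, and elements $\theta_{ba}\in e_{h(b)}Be_{t(a)}$, $\gamma_{ab}\in e_{t(a)}Be_{h(b)}$ such that the matrices $\theta=(\theta_{ba})$ and $\gamma=(\gamma_{ab})$ satisfy $\theta\gamma=0$ and $\gamma\theta=0$. The $\mathbb F$-algebra $R(\theta,\gamma)$ is generated by $B$, an idempotent $e_k$ orthogonal to $B$ with $1=e+e_k$, and elements $a=e_kae_{t(a)}$ for $a\in\mathrm{In}$ and $b=e_{h(b)}be_k$ for $b\in\mathrm{Out}$, subject to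
\[
ba=\theta_{ba},\qquad \sum_aa\gamma_{ab}=0,\qquad \sum_b\gamma_{ab}b=0 .
\]
The \emph{mutated datum} has the same $B$, the sets $\mathrm{In}'=\{b^*\}$ and $\mathrm{Out}'=\{a^*\}$ with $t(b^*)=h(b)$, $h(a^*)=t(a)$, and the matrices $\theta'=-\gamma$, $\gamma'=\theta$. Its algebra is $R(-\gamma,\theta)$.
\end{definition}

For a $B$-module $N$ put $N_{\rm in}=\bigoplus_ae_{t(a)}N$ and $N_{\rm out}=\bigoplus_be_{h(b)}N$. The matrices define linear maps $\theta\colon N_{\rm in}\to N_{\rm out}$ and $\gamma\colon N_{\rm out}\to N_{\rm in}$ with $\theta\gamma=0$, $\gamma\theta=0$. A $B$-linear map $f\colon N\to N'$ induces maps on $N_{\rm in}$ and $N_{\rm out}$, again called $f$, and these commute with $\theta$ and $\gamma$. A \emph{quadruple} $(N,X,\alpha,\beta)$ consists of a $B$-module $N$, a vector space $X$ and linear maps $\alpha\colon N_{\rm in}\to X$, $\beta\colon X\to N_{\rm out}$ with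
\begin{equation}\label{eq:quad}
\beta\alpha=\theta,\qquad\alpha\gamma=0,\qquad\gamma\beta=0 .
\end{equation}
A morphism of quadruples is a pair $(f,g)$, with $f\colon N\to N'$ $B$-linear and $g\colon X\to X'$ linear, such that $g\alpha=\alpha'f$ and $\beta'g=f\beta$.

\begin{lemma}\label{lem:R}
Let $R=R(\theta,\gamma)$. An $R$-module $M$ is the same as a quadruple, with $N=eM$, $X=e_kM$ and $\alpha,\beta$ given by the actions of the $a$ and $b$; homomorphisms are the morphisms of quadruples. Every element of $R$ has the form \eqref{eq:normal} with coefficients in $B$.
\end{lemma}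

\begin{proof}
The first claim restates the presentation: the three families of relations are the components of \eqref{eq:quad}. For the second, the sums \eqref{eq:normal} are spanned by $e_k$ and the elements $puq$ with $u\in B$, $p\in\{e\}\cup\mathrm{In}$, $q\in\{e\}\cup\mathrm{Out}$. They contain the generators. They are closed under products, because in $(puq)(p'u'q')$ the middle factor $qp'$ is $e$, or $0$, or $ba=\theta_{ba}\in B$, and $e_k$ fixes or kills each $puq$.
\end{proof}

We let $S_k$ denote the quadruple $(0,\mathbb F,0,0)$ and call $M$ \emph{$k$-free} if $\ker\beta\subseteq\operatorname{im}\alpha$. For the mutated datum ``in'' and ``out'' are exchanged: an $R(-\gamma,\theta)$-module is a quadruple $(N,X',\alpha'\colon N_{\rm out}\to X',\beta'\colon X'\to N_{\rm in})$ with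
\begin{equation}\label{eq:quad2}
\beta'\alpha'=-\gamma,\qquad\alpha'\theta=0,\qquad\theta\beta'=0 .
\end{equation}
Given an $R(\theta,\gamma)$-module $M=(N,X,\alpha,\beta)$, define $\overline M_k$, $\overline\alpha$, $\overline\beta$ by \eqref{eq:newspace} and \eqref{eq:newmaps}. Then \eqref{eq:quad2} holds. First, $\overline\beta\,\overline\alpha=\iota(-\gamma)=-\gamma$. Second, $\overline\alpha\beta=0$, because $\gamma\beta=0$ and $\pi\rho\beta=\pi\beta=0$; hence $\overline\alpha\theta=\overline\alpha\beta\alpha=0$. Third, $\operatorname{im}\overline\beta\subseteq\ker\alpha$ gives $\theta\overline\beta=\beta\alpha\overline\beta=0$. So $(N,\overline M_k,\overline\alpha,\overline\beta)$ is an $R(-\gamma,\theta)$-module; for $V_k=0$ we call it the \emph{mutation} $\overline M$ of $M$.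

\begin{theorem}\label{thm:abstract}
For every datum, mutation gives a homeomorphism $\operatorname{Zg}(R(\theta,\gamma))\to\operatorname{Zg}(R(-\gamma,\theta))$, which sends $S_k$ to $S_k$ and every other point $M$ to $\overline M$.
\end{theorem}

\subsection{The presentation of $P$}
Return to a QP $(Q,S)$. Put $J_C=eJe$ and $B=ePe=C/J_C$. Among the generators of $J^0$, we have $\partial_cS\in C$, $\partial_bS\in e_kAe$ and $\partial_aS\in eAe_k$, while $eAe_k=\sum_bCb$ and $e_kAe=\sum_aaC$ by \eqref{eq:normal}. With \eqref{eq:derivatives} this shows:
\begin{equation}\label{eq:cornerideal}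
\begin{gathered}
eJ^0e\text{ is the ideal of }C\text{ generated by the elements}\\
\partial_c[S],\qquad b'\,\partial_bS=\sum_a\theta_{b'a}\gamma_{ab},\qquad \partial_aS\,a'=\sum_b\gamma_{ab}\theta_{ba'} .
\end{gathered}
\end{equation}
Moreover $J_C$ is the closure of $eJ^0e$ in $C$, since $f\mapsto efe$ is continuous and $C$ is closed in $A$. In particular the images of $\theta$ and $\gamma$ over $B$ satisfy $\theta\gamma=0=\gamma\theta$, so $(Q,S)$ and $k$ define a datum with $\Sigma=Q_0\setminus\{k\}$.

A quadruple for this datum is killed by $J_C$, which is already closed, and by the finitely many elements $\partial_aS$, $\partial_bS$. To see that it is killed by all of $J$ we cannot pass to limits in the module (Remark~\ref{rem:limits}). We pass to limits in the algebra instead, and show that $J$ is generated by these elements without taking a further closure. The tool is a compactness argument.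

\begin{lemma}\label{lem:closed}
Let $U,W$ be closed subspaces of finite products of complete path algebras of finite quivers, and let $f\colon U\to W$ be continuous and linear. Then $f(U)$ is closed.
\end{lemma}

\begin{proof}
Intersecting with the powers of the arrow ideals gives decreasing bases $(U_m)$ and $(W_n)$ of open subspaces of finite codimension, with $\bigcap_nW_n=0$ and $U$ complete. Let $w$ lie in the closure of $f(U)$. The set $E_n=\{u\in U:f(u)-w\in W_n\}$ is nonempty and is a coset of the open, hence closed, subspace $f^{-1}(W_n)$. The $E_n$ decrease. For fixed $m$, their images in $U/U_m$ form a decreasing sequence of nonempty affine subspaces of a finite-dimensional space, so they stabilize at some $Z_m\neq\emptyset$, which is contained in each of them. For large $n$, both $Z_{m+1}$ and $Z_m$ are images of $E_n$, so $Z_{m+1}\to Z_m$ is onto. Choose a compatible sequence of elements of the $Z_m$; by completeness it comes from some $u\in U$. Then $u\in E_n+U_m$ for all $m$ and $n$, so $u$ lies in the closure of $E_n$, which is $E_n$. Hence $f(u)-w\in\bigcap_nW_n=0$.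
\end{proof}

\begin{proposition}\label{prop:P}
Let $(N,X,\alpha,\beta)$ be a quadruple for the datum of $(Q,S)$ and $k$. Letting $f\in A$ as in \eqref{eq:normal} act on $N\oplus X$ by
\begin{equation}\label{eq:action}
f(n,x)=\Bigl(f_0n+\sum_bh_b\beta_b(x),\ \ \lambda x+\sum_a\alpha_a(g_an)+\sum_{a,b}\alpha_a\bigl(u_{ab}\beta_b(x)\bigr)\Bigr)
\end{equation}
defines a $P$-module. The natural homomorphism $R(\theta,\gamma)\to P$ is an isomorphism.
\end{proposition}

\begin{proof}
\emph{The action of $A$.} Since \eqref{eq:normal} is unique, \eqref{eq:action} is well defined and linear in $f$, and $1=e+e_k$ acts as the identity. An element $puq$, with $u\in C$, $p\in\{e\}\cup\mathrm{In}$, $q\in\{e\}\cup\mathrm{Out}$, acts as the composite of the operators of $p$, $u$ and $q$, where $e$ projects onto $N$, $a$ acts by $\alpha_a$ and $b$ by $\beta_b$. So multiplicativity for a product $(puq)(p'u'q')$ needs only that the operator of $qp'$ is the composite of those of $q$ and $p'$. For $q=p'=e$ this is trivial; for $ea=0$ and $be=0$ both sides vanish; for $ba=\theta_{ba}$ it is the relation $\beta\alpha=\theta$. Products with $e_k$ are compatible because $e_k$ acts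 as the projection onto $X$.

\emph{The ideal $J$ acts as zero.} We treat the four corners of $J$. The corner $eJe=J_C$ kills $N$, and it kills $X$ by \eqref{eq:action}. For the others we claim
\begin{align*}
e_kJ^0e&\subseteq\sum_aaJ_C+\sum_b\partial_bS\,C,\qquad eJ^0e_k\subseteq\sum_bJ_Cb+\sum_aC\,\partial_aS,\\
e_kJ^0e_k&\subseteq\sum_{a,b}aJ_Cb+\sum_{b,b'}\partial_bS\,Cb'+\sum_{a,a'}a'C\,\partial_aS .
\end{align*}
Each corner of $J^0$ is a sum of products (corner of $A$)(generator)(corner of $A$), with $e_kAe=\sum_aaC$, $eAe_k=\sum_bCb$ and $e_kAe_k=\mathbb Fe_k+\sum_{a,b}aCb$. For $e_kJ^0e$ the products are $aC\,\partial_cS\,C$, then $(\mathbb Fe_k+\sum aCb')\,\partial_bS\,C$, then $a'C\,\partial_aS\,a''C$; as $\partial_cS$, $b'\partial_bS$ and $\partial_aS\,a''$ lie in $J_C$ by \eqref{eq:cornerideal}, everything lies in $\sum_aaJ_C$ except the term $\partial_bS\,C$. For $eJ^0e_k$ the products are $C\,\partial_cS\,Cb$, $Cb'\,\partial_bS\,Cb''$ and $C\,\partial_aS\,(\mathbb Fe_k+\sum a'Cb)$, and the exception is $C\,\partial_aS$. For $e_kJ^0e_k$ they are $aC\,\partial_cS\,Cb$, $(\mathbb Fe_k+\sum aCb'')\,\partial_bS\,Cb'$ and $a'C\,\partial_aS\,(\mathbb Fe_k+\sum a''Cb)$,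 with exceptions $\partial_bS\,Cb'$ and $a'C\,\partial_aS$. This proves the claim.

Each right-hand side is the image of a continuous linear map from a finite product of copies of $J_C$ and $C$, so it is closed by Lemma~\ref{lem:closed}. Hence the right-hand sides contain the closures $e_kJe$, $eJe_k$ and $e_kJe_k$. They act as zero: $J_C$ kills $N$; by \eqref{eq:derivatives}, $\partial_bS$ acts on $N$ through the restriction of $\alpha\gamma=0$ to the summand $e_{h(b)}N$; and $\partial_aS$ acts on $X$ as the $a$-component of $\gamma\beta=0$.

\emph{The isomorphism.} By \eqref{eq:derivatives} the defining relations of $R=R(\theta,\gamma)$ hold in $P$, which gives a homomorphism $\eta\colon R\to P$. It is onto by \eqref{eq:normal}. Every $R$-module is a quadruple, hence a $P$-module by \eqref{eq:action}, and the generators of $R$ act as their images under $\eta$ do. So $\ker\eta$ kills every $R$-module, in particular $R$ itself, and $\ker\eta=0$.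
\end{proof}

\subsection{The presentation of $P'$}
In $P'$ the relation $\partial_{[ba]}S'=0$ expresses the new letter $a^*b^*$ through the old letters. The map $\Phi$ carries out this elimination.

\begin{proposition}\label{prop:corner}
The map $\Phi$ induces an isomorphism $eP'e\cong B$. Under it, the datum of $\widetilde\mu_k(Q,S)$ and $k$ is the mutated datum, so $P'\cong R(-\gamma,\theta)$. For a decorated $P$-module $(M,V)$, the action \eqref{eq:newaction} defines a $P'$-module, namely the quadruple $(eM,\overline M_k,\overline\alpha,\overline\beta)$.
\end{proposition}

\begin{proof}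
No cycle of $S'$ starts at $k$, so $[S']$ is $S'$ with each $a^*b^*$ read as a letter of $C'$. The arrows not incident to $k$ are the $c$ and the $[ba]$, and
\[
\partial_c[S']=\partial_c[S],\qquad\partial_{[ba]}[S']=\gamma_{ab}+a^*b^*,\qquad \theta'_{a^*b^*}=a^*b^*,\qquad\gamma'_{b^*a^*}=\partial_{[a^*b^*]}[S']=[ba].
\]
Let $J'$ be the closed Jacobian ideal of $S'$. By \eqref{eq:cornerideal} for the premutation, $eJ'e$ is the closure of the ideal of $C'$ generated by
\[
\partial_c[S],\qquad\gamma_{ab}+a^*b^*,\qquad\sum_ba'^*b^*[ba],\qquad\sum_a[ba]a^*b'^* .
\]
The map $\Phi$ is the identity on $C$, and it sends these generators to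
\[
\partial_c[S],\qquad 0,\qquad-\sum_b\gamma_{a'b}\theta_{ba},\qquad-\sum_a\theta_{ba}\gamma_{ab'} .
\]
Up to sign, and apart from $0$, these are exactly the generators \eqref{eq:cornerideal}. Since $\Phi$ is continuous and $J_C$ is closed, $\Phi(eJ'e)\subseteq J_C$.

Conversely, let $L\subseteq eJ'e$ be the closure of the ideal of $C'$ generated by the $\gamma_{ab}+a^*b^*$. For each letter $l$ of $C'$ we have $l-\Phi(l)\in L$. For a word,
\[
l_1\cdots l_d-\Phi(l_1)\cdots\Phi(l_d)=\sum_{p=1}^d\Phi(l_1\cdots l_{p-1})\,\bigl(l_p-\Phi(l_p)\bigr)\,l_{p+1}\cdots l_d\in L .
\]
By linearity, and by continuity of $\Phi$ and of the inclusion $C\subseteq C'$, we get $f-\Phi(f)\in L$ for all $f\in C'$. Each generator in \eqref{eq:cornerideal} is $\pm\Phi(f)$ for a generator $f$ of $eJ'e$, so it lies in $eJ'e+L=eJ'e$; as $eJ'e$ is a closed ideal, $J_C\subseteq eJ'e$. If now $\Phi(f)\in J_C$, then $f=\Phi(f)+(f-\Phi(f))\in eJ'e$. Thus $eJ'e=\Phi^{-1}(J_C)$, and $\Phi$ is onto $C$, which gives $eP'e\cong B$.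

Under this isomorphism $\theta'_{a^*b^*}\mapsto-\gamma_{ab}$ and $\gamma'_{b^*a^*}\mapsto\theta_{ba}$. So the datum is the mutated one, and Proposition~\ref{prop:P} for the premutation gives $P'\cong R(-\gamma,\theta)$. The quadruple $(eM,\overline M_k,\overline\alpha,\overline\beta)$ satisfies \eqref{eq:quad2}, and formula \eqref{eq:action} for it, with $C'$ acting on $eM$ through $\Phi$, is \eqref{eq:newaction}.
\end{proof}

\begin{remark}
The hypothesis on $2$-cycles is used to make $\widetilde\mu_k(Q)$ loop-free and $\Phi$ continuous. If $a\colon j\to k$, $b\colon k\to j$ and $S=ba$, then $[ba]$ is a loop, $\gamma_{ab}=e_j$, and the series $\sum_d(a^*b^*)^d$ would be sent to $\sum_d(-1)^de_j$, which does not converge. Theorem~\ref{thm:abstract} has no such hypothesis: $t(a)=h(b)$ is allowed there.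
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:abstract}]
By Propositions~\ref{prop:P} and~\ref{prop:corner}, $P=R(\theta,\gamma)$ and $P'=R(-\gamma,\theta)$, and the two meanings of $S_k$ and of $\overline M$ agree. So Theorem~\ref{thm:abstract} gives a homeomorphism $\operatorname{Zg}(P)\to\operatorname{Zg}(P')$ with $S_k\mapsto S_k$ and $M\mapsto\overline M$ otherwise. The isomorphism $P'\cong\mathcal P(\mu_k(Q,S))$ induces a homeomorphism of spectra, and it carries $\overline M$ to the underlying module of $\mu_k(M,0)$ by definition. It fixes the $e_i$, so it carries $S_k$ to a one-dimensional module killed by $e$. The quiver of $\mu_k(Q,S)$ has no loops, so \eqref{eq:normal} holds for it; every summand there other than $\lambda e_k$ contains the factor $e$ and acts as zero. Hence the transported module is the simple module at $k$. The composite homeomorphism is \eqref{eq:assignment}.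
\end{proof}

\section{Triples}\label{sec:triples}

From here to the end of Section~\ref{sec:topology} we fix a datum and write $R=R(\theta,\gamma)$ and $R'=R(-\gamma,\theta)$. Each statement proved for $R$ holds for $R'$, being a statement about an arbitrary datum.

The space $X$ is what mutation changes, so we look for a trace of $X$ on $N$. The map $\alpha$ identifies $\operatorname{im}\alpha$ with $N_{\rm in}/\ker\alpha$, and $\beta$ identifies $X/\ker\beta$ with $\operatorname{im}\beta$. These two subquotients cover $X$ exactly when $\ker\beta\subseteq\operatorname{im}\alpha$. The defect is measured by the cardinal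
\[
d(M)=\dim\,\ker\beta/(\ker\beta\cap\operatorname{im}\alpha),
\]
which vanishes if and only if $M$ is $k$-free.

\begin{lemma}\label{lem:split}
Let $M=(N,X,\alpha,\beta)$ be an $R$-module.
\begin{enumerate}
\item $M\cong M^0\oplus S_k^{(d(M))}$ with $M^0=(N,H,\alpha,\beta|_H)$ $k$-free, $\operatorname{im}\alpha\subseteq H\subseteq X$ and $\beta(H)=\operatorname{im}\beta$.
\item $d$ is additive on direct sums and $d(S_k)=1$. Hence $M$ is $k$-free if and only if it has no summand isomorphic to $S_k$, and direct sums and summands of $k$-free modules are $k$-free.
\item If $N=0$, then $M$ is a direct sum of copies of $S_k$; if moreover $M$ is $k$-free, then $M=0$. An indecomposable module is either isomorphic to $S_k$ or is $k$-free with $N\neq0$.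
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $Y$ be a complement of $\ker\beta\cap\operatorname{im}\alpha$ in $\ker\beta$. Then $Y\cap\operatorname{im}\alpha=0$, so $Y$ has a complement $H\supseteq\operatorname{im}\alpha$ in $X$, and $M=(N,H,\alpha,\beta|_H)\oplus(0,Y,0,0)$. If $x\in H\cap\ker\beta$, write $x=x_0+y$ with $x_0\in\ker\beta\cap\operatorname{im}\alpha\subseteq H$ and $y\in Y$; then $y\in H\cap Y=0$, so $x\in\operatorname{im}\alpha$.

(2) Kernels, images and their quotients commute with direct sums of quadruples. A summand $S_k$ forces $d(M)\geq1$, and $d(M)\ge1$ gives such a summand by (1).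

(3) If $N=0$ then $\alpha=\beta=0$, $M=(0,X,0,0)$ and $d(M)=\dim X$. The last claim follows from this and (2).
\end{proof}

\begin{definition}
A \emph{triple} $(N,K,I)$ consists of a $B$-module $N$ and subspaces $K,I$ with
\[
\operatorname{im}\gamma\subseteq K\subseteq\ker\theta\subseteq N_{\rm in},\qquad\operatorname{im}\theta\subseteq I\subseteq\ker\gamma\subseteq N_{\rm out}.
\]
A morphism is a $B$-linear map $f\colon N\to N'$ with $f(K)\subseteq K'$ and $f(I)\subseteq I'$. The triples form an additive category $\mathcal T$, with direct sums and products taken componentwise.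
\end{definition}

By \eqref{eq:quad}, $\tau(M)=(N,\ker\alpha,\operatorname{im}\beta)$ is a triple, and $\tau(f,g)=f$ makes $\tau\colon\operatorname{Mod}R\to\mathcal T$ an additive functor. It commutes with arbitrary direct sums and products; for products, $(N^\Lambda)_{\rm in}=(N_{\rm in})^\Lambda$ and $(N^\Lambda)_{\rm out}=(N_{\rm out})^\Lambda$ because $\mathrm{In}$ and $\mathrm{Out}$ are finite. In Lemma~\ref{lem:split}(1), $\tau M^0=\tau M$.

\begin{proposition}\label{prop:tau}
\begin{enumerate}
\item The functor $\tau$ is full.
\item Every triple is $\tau M$ for some $k$-free $M$.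
\item If $M,M'$ are $k$-free and $(f,g)\colon M\to M'$ is a morphism such that $f$ is an isomorphism in $\mathcal T$, then $(f,g)$ is an isomorphism.
\item For $k$-free $M,M'$: $M\cong M'$ if and only if $\tau M\cong\tau M'$, and $M$ is indecomposable if and only if $\tau M$ is.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $f\colon\tau M\to\tau M'$. On $\operatorname{im}\alpha$ put $g(\alpha n)=\alpha'(fn)$. This is well defined because $f(\ker\alpha)\subseteq\ker\alpha'$, and $\beta'g(\alpha n)=\theta fn=f\theta n=f\beta(\alpha n)$. For each vector $y$ of a basis of a complement of $\operatorname{im}\alpha$ in $X$ we have $f\beta(y)\in\operatorname{im}\beta'$, so we can choose $g(y)$ with $\beta'g(y)=f\beta(y)$. Then $(f,g)$ is a morphism.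

(2) Given $(N,K,I)$, put $X=N_{\rm in}/K\oplus I/\operatorname{im}\theta$, $\alpha(n)=(n+K,0)$ and $\beta(n+K,p)=\theta n+s(p)$, where $s\colon I/\operatorname{im}\theta\to I$ is a linear section; $\beta$ is well defined since $K\subseteq\ker\theta$. Then $\beta\alpha=\theta$, $\ker\alpha=K\supseteq\operatorname{im}\gamma$ and $\operatorname{im}\beta=I\subseteq\ker\gamma$, so \eqref{eq:quad} holds. If $\theta n+s(p)=0$, then $p=0$ by projecting to $I/\operatorname{im}\theta$; so $\ker\beta\subseteq\operatorname{im}\alpha$.

(3) Write $\tau M=(N,K,I)$, $\tau M'=(N',K',I')$. The map $f$ is bijective with $f(K)=K'$, $f(I)=I'$. Suppose $g(x)=0$. Then $f\beta x=\beta'gx=0$, so $x\in\ker\beta\subseteq\operatorname{im}\alpha$, say $x=\alpha n$. Now $\alpha'(fn)=g(x)=0$, so $fn\in K'$, $n\in K$ and $x=0$. Let $x'\in X'$. Then $\beta'x'\in I'=f(I)$, say $\beta'x'=f\beta x=\beta'gx$, and $x'-g(x)\in\ker\beta'\subseteq\operatorname{im}\alpha'=\alpha'f(N_{\rm in})=g(\operatorname{im}\alpha)$. So $g$ is bijective.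

(4) An isomorphism $\tau M\to\tau M'$ lifts by (1) to a morphism, which is an isomorphism by (3). For $k$-free $M$ we have $M=0$ if and only if $\tau M=0$, by Lemma~\ref{lem:split}(3). If $M=M_1\oplus M_2$ with $M_1,M_2\neq0$, then the $M_p$ are $k$-free and $\tau M=\tau M_1\oplus\tau M_2$ with nonzero summands. If $\tau M\cong T_1\oplus T_2$ with $T_1,T_2\neq0$, take $k$-free $M_p$ with $\tau M_p=T_p$; then $M_1\oplus M_2$ is $k$-free with triple $T_1\oplus T_2$, so $M\cong M_1\oplus M_2$.
\end{proof}

Both modules must be $k$-free in (3): the inclusion $M\to M\oplus S_k$ and the projection $M\oplus S_k\to M$ induce the identity on triples.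

For the mutated datum we get the category $\mathcal T'$ of triples $(N,K',I')$ with $\operatorname{im}\theta\subseteq K'\subseteq\ker\gamma\subseteq N_{\rm out}$ and $\operatorname{im}\gamma\subseteq I'\subseteq\ker\theta\subseteq N_{\rm in}$, and the functor $\tau'\colon\operatorname{Mod}R'\to\mathcal T'$. These are the conditions defining $\mathcal T$ with the two subspaces exchanged. So the \emph{swap} $\operatorname{sw}(N,K,I)=(N,I,K)$, which is the identity on morphisms, is an isomorphism of categories $\mathcal T\to\mathcal T'$ that preserves sums and products.

\begin{proposition}\label{prop:swap}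
For every $R$-module $M$, the mutation $\overline M$ is $k$-free and $\tau'\overline M=\operatorname{sw}\tau M$.
\end{proposition}

\begin{proof}
The $B$-module $N$ is unchanged. We have $\overline\alpha(z)=0$ if and only if $\gamma z=0$ and $\pi\rho z=0$. For $z\in\ker\gamma$ we have $\rho z=z$, and $\pi z=0$ means $z\in\operatorname{im}\beta$. As $\operatorname{im}\beta\subseteq\ker\gamma$, we get $\ker\overline\alpha=\operatorname{im}\beta$. Next, $\overline\beta$ maps $\operatorname{im}\gamma\oplus\ker\alpha/\operatorname{im}\gamma$ isomorphically onto $\operatorname{im}\gamma\oplus\operatorname{im}\sigma=\ker\alpha$. So $\operatorname{im}\overline\beta=\ker\alpha$ and, since $V_k=0$, $\ker\overline\beta$ is the summand $\ker\gamma/\operatorname{im}\beta$. For $z\in\ker\gamma$ we have $\overline\alpha(z)=(-\pi z,0,0)^T$, so this summand lies in $\operatorname{im}\overline\alpha$.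
\end{proof}

The choices of $\rho$ and $\sigma$ have disappeared: by Proposition~\ref{prop:tau}(4), $\overline M$ is, up to isomorphism, the unique $k$-free $R'$-module with triple $\operatorname{sw}\tau M$.

\begin{corollary}\label{cor:bijection}
The map $M\mapsto\overline M$ is a bijection from the isomorphism classes of $k$-free $R$-modules to those of $k$-free $R'$-modules, and $M$ is indecomposable if and only if $\overline M$ is.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:tau}(2),(4), $\tau$ and $\tau'$ are bijections from the isomorphism classes of $k$-free modules to those of triples, and they preserve and reflect indecomposability. By Proposition~\ref{prop:swap}, mutation corresponds to $\operatorname{sw}$.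
\end{proof}

\section{Pure-injectivity}\label{sec:pi}

The criterion \eqref{eq:JL} involves only sums, products and the existence of one morphism, and $\tau$ handles all three. Fullness alone is not quite enough, since the lift $g$ has to extend summation on $X^{(\Lambda)}$; we build this into the construction of $g$.

\begin{proposition}\label{prop:pi}
Let $M$ be an $R$-module with $\tau M=(N,K,I)$. Then $M$ is pure-injective if and only if for every set $\Lambda$ there is a $B$-linear map $f\colon N^\Lambda\to N$ that extends summation on $N^{(\Lambda)}$ and satisfies $f(K^\Lambda)\subseteq K$ and $f(I^\Lambda)\subseteq I$.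
\end{proposition}

\begin{proof}
If $M$ is pure-injective, apply $\tau$ to a homomorphism $M^\Lambda\to M$ extending summation, and use $\tau(M^\Lambda)=(N^\Lambda,K^\Lambda,I^\Lambda)$.

Conversely, let $f$ be given. On the subspace $\operatorname{im}\alpha^\Lambda+X^{(\Lambda)}$ of $X^\Lambda$ define
\[
g\bigl(\alpha^\Lambda(n)+x\bigr)=\alpha f(n)+\sum_\lambda x_\lambda\qquad(n\in N_{\rm in}^\Lambda,\ x\in X^{(\Lambda)}).
\]
To see that $g$ is well defined, suppose $\alpha^\Lambda(n)+x=0$ and let $\Lambda_0$ be the finite support of $x$. Write $n=n^0+n^1$ with $n^0$ supported on $\Lambda_0$ and $n^1$ vanishing on $\Lambda_0$. For $\lambda\notin\Lambda_0$ we have $\alpha(n_\lambda)=-x_\lambda=0$, so $n^1\in K^\Lambda$ and $\alpha f(n^1)=0$. Hence $\alpha f(n)=\alpha f(n^0)=\sum_{\lambda\in\Lambda_0}\alpha(n_\lambda)=-\sum_\lambda x_\lambda$, as required. By construction $g\alpha^\Lambda=\alpha f$. Since $f$ commutes with $\theta$ and sums the finitely supported family $\beta^\Lambda(x)$,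
\[
\beta g\bigl(\alpha^\Lambda(n)+x\bigr)=\theta f(n)+\sum_\lambda\beta(x_\lambda)=f\beta^\Lambda\bigl(\alpha^\Lambda(n)+x\bigr).
\]
For each vector $y$ of a basis of a complement of this subspace in $X^\Lambda$ we have $f\beta^\Lambda(y)\in f(I^\Lambda)\subseteq I=\operatorname{im}\beta$, and we choose $g(y)$ with $\beta g(y)=f\beta^\Lambda(y)$. Then $(f,g)\colon M^\Lambda\to M$ is a homomorphism extending summation, and \eqref{eq:JL} applies.
\end{proof}

\begin{corollary}\label{cor:points}
An $R$-module $M$ is pure-injective if and only if $\overline M$ is. The module $S_k$ is a point of $\operatorname{Zg}(R)$, the other points are the indecomposable pure-injective $k$-free modules, and $M\mapsto\overline M$ is a bijection $\operatorname{Zg}(R)\setminus\{S_k\}\to\operatorname{Zg}(R')\setminus\{S_k\}$.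
\end{corollary}

\begin{proof}
The criterion of Proposition~\ref{prop:pi} is symmetric in $K$ and $I$, so the first claim follows from Proposition~\ref{prop:swap}. The module $S_k$ is one-dimensional, hence indecomposable and pure-injective. The description of the other points is Lemma~\ref{lem:split}(3), and the bijection is the restriction of the one in Corollary~\ref{cor:bijection}.
\end{proof}

\section{The topology}\label{sec:topology}

\subsection{The point $S_k$}

\begin{lemma}\label{lem:clopen}
The set $\{S_k\}$ is open and closed in $\operatorname{Zg}(R)$.
\end{lemma}

\begin{proof}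
Let $\varphi(m)$ be $m=e_km\wedge\bigwedge_bbm=0$, and let $\psi(m)$ be $\exists(m_a)_a\;m=\sum_aam_a$. Then $\varphi(M)=\ker\beta$ and $\psi(M)=\operatorname{im}\alpha$, so $(\varphi/\psi)$ consists of the points that are not $k$-free, and this is $\{S_k\}$ by Corollary~\ref{cor:points}. The complement of $\{S_k\}$ consists of the points with $N\ne0$, by Lemma~\ref{lem:split}(3), and this is the open set $(m=em\,/\,m=0)$.
\end{proof}

\subsection{Formulas in several variables and two sorts}
We shall compare subgroups by means of the following fact. Let $p\colon G\to G'$ be a homomorphism of abelian groups and $G_2\subseteq G_1\subseteq G$ subgroups. Then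
\begin{equation}\label{eq:compare}
G_1=G_2\quad\Longleftrightarrow\quad p(G_1)=p(G_2)\ \text{ and }\ G_1\cap\ker p=G_2\cap\ker p .
\end{equation}
Indeed, if the right side holds and $x\in G_1$, pick $x'\in G_2$ with $p(x')=p(x)$; then $x-x'\in G_1\cap\ker p\subseteq G_2$.

\begin{lemma}\label{lem:several}
For pp-formulas $\varphi,\psi$ in the same $n\geq0$ free variables, $(\varphi/\psi)=\{M\in\operatorname{Zg}(R):\varphi(M)\not\subseteq\psi(M)\}$ is open.
\end{lemma}

\begin{proof}
For $n=0$ the set is empty, and for $n=1$ it is basic. Let $n\geq2$. Replacing $\psi$ by $\varphi\wedge\psi$ does not change the set, so we may assume $\psi(M)\subseteq\varphi(M)$ for all $M$. By \eqref{eq:compare} for the projection $M^n\to M^{n-1}$ that forgets $m_n$,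
\[
(\varphi/\psi)=(\exists m_n\,\varphi\,/\,\exists m_n\,\psi)\cup\bigl(\varphi(0,\dots,0,m_n)/\psi(0,\dots,0,m_n)\bigr),
\]
and both sets are open by induction.
\end{proof}

Next we rewrite pp-formulas in terms of quadruples. An \emph{$N$-variable} ranges over $N$ and an \emph{$X$-variable} over $X$. A \emph{term} is a $B$-linear combination of given $N$-valued expressions. An \emph{in-term} is a family $(t_a)_a$ of terms such that $t_a$ has coefficients in $e_{t(a)}B$; it takes values in $N_{\rm in}$. \emph{Out-terms} are defined in the same way and take values in $N_{\rm out}$; if $t$ is an in-term, then $\theta(t)$ is an out-term. A \emph{variable in $N_{\rm out}$} is a family $z=(z_b)_b$ of $N$-variables together with the equations $z_b=e_{h(b)}z_b$; it may be read as the out-term $(e_{h(b)}z_b)_b$. Variables in $N_{\rm in}$ are treated in the same manner.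

A \emph{two-sorted formula} is an existentially quantified finite system of equations
\[
(E_N)\quad s=0,\qquad\qquad(E_X)\quad\sum_j\lambda_jx_j+\alpha(t)=0,
\]
where the $x_j$ are the $X$-variables, $\lambda_j\in\mathbb F$, and $s$ is a term and $t$ an in-term in the $N$-variables and the expressions $\beta_b(x_j)$. Two-sorted formulas and pp-formulas define the same subgroups, uniformly in $M$. In one direction, split each variable $m_q$ of a pp-formula as $y_q+x_q\in N\oplus X$, write the coefficients in the form \eqref{eq:normal} by Lemma~\ref{lem:R}, and take the $N$- and $X$-components of each equation. A summand $fm_q$ has $N$-component $f_0y_q+\sum_bh_b\beta_b(x_q)$ and $X$-component $\lambda x_q+\alpha(t)$ with $t_a=g_ay_q+\sum_bu_{ab}\beta_b(x_q)$, so the components have the shapes $(E_N)$ and $(E_X)$. In the other direction, add the equations $y=ey$ and $x=e_kx$ for the variables of the two sorts, and write $bx$ for $\beta_b(x)$ and $\sum_aat_a$ for $\alpha(t)$.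

\subsection{Eliminating the sort $X$}

\begin{definition}
A \emph{triple formula} $\chi(y)$, with $y$ a tuple of $n$ free $N$-variables, has the form: there is a tuple $v$ of elements of $N$ satisfying a finite list of conditions
\[
s=0,\qquad t\in K,\qquad t'\in I,
\]
where $s$ is a term, $t$ an in-term and $t'$ an out-term in $y,v$. It defines a subgroup $\chi(T)\subseteq N^n$ for each triple $T=(N,K,I)$, compatibly with isomorphisms of triples.
\end{definition}

A triple formula $\chi$ for $\mathcal T$ can be read as a triple formula $\chi^{\rm sw}$ for $\mathcal T'$: the in-terms of one datum are the out-terms of the other, and we replace $K$ by $I'$ and $I$ by $K'$. The map $\chi\mapsto\chi^{\rm sw}$ is a bijection, and $\chi^{\rm sw}(\operatorname{sw}T)=\chi(T)$.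

The next lemma is the heart of the comparison of topologies. An $X$-variable occurs in a two-sorted formula in two ways: inside $\beta(x)$, which is an element of $I$, and on its own in $(E_X)$. In the second kind of occurrence the coefficients lie in the field $\mathbb F$. Gaussian elimination therefore either solves for the variable, placing it in $\operatorname{im}\alpha$ where $\beta$ is computed by $\theta$, or removes all its occurrences of this kind.

\begin{lemma}\label{lem:eliminate}
For each triple formula $\chi$ there is a two-sorted formula $\varphi$, and for each two-sorted formula $\varphi$ whose free variables are $N$-variables there is a triple formula $\chi$, such that $\varphi(M)=\chi(\tau M)$ for all $R$-modules $M$.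
\end{lemma}

\begin{proof}
Given $\chi$, replace $t\in K$ by $\alpha(t)=0$, and replace $t'\in I$ by $\exists x\in X\colon t'=\beta(x)$ with a new variable $x$.

Conversely, let $\varphi(y)$ assert the existence of $v\in N^q$ and $x_1,\dots,x_r\in X$ satisfying some equations $(E_N)$ and $m$ equations $(E_X)$. Let $\nu$ be the rank of the $m\times r$ matrix of the scalars $\lambda$. An invertible linear change of the bound variables $x_j$ and an invertible linear recombination of the equations $(E_X)$ preserve $\varphi(M)$ and the shape of the system, because $\alpha$ and $\beta$ are linear and $B$ is an $\mathbb F$-algebra. So we may assume that the equations $(E_X)$ read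
\[
x_l+\alpha(t_l)=0\quad(l\leq\nu),\qquad\alpha(t_l)=0\quad(\nu<l\leq m).
\]
Here $t_l=t_l(y,v,z)$ is an in-term in $y$, $v$ and the components of $z_j=\beta(x_j)$, $1\le j\le r$, and the equations $(E_N)$ have the form $s(y,v,z)=0$. Let $\chi(y)$ assert the existence of $v\in N^q$ and $z_1,\dots,z_r\in N_{\rm out}$ such that
\[
z_l=-\theta(t_l)\ \ (l\leq\nu),\qquad z_j\in I\ \ (\nu<j\leq r),\qquad t_l\in K\ \ (\nu<l\leq m),\qquad s(y,v,z)=0 .
\]
This is a triple formula. If $v,x$ witness $\varphi(y)$, put $z_j=\beta(x_j)$; for $l\leq\nu$ we get $z_l=-\beta\alpha(t_l)=-\theta(t_l)$, and the other conditions hold by the definition of $K$ and $I$. Conversely, let $v,z$ witness $\chi(y)$, and let $t_l\in N_{\rm in}$ be the values $t_l(y,v,z)$. For $l\leq\nu$ put $x_l=-\alpha(t_l)$, so that $\beta(x_l)=-\theta(t_l)=z_l$. For $j>\nu$ choose $x_j$ with $\beta(x_j)=z_j$. Then $\beta(x_j)=z_j$ for all $j$, so the terms in $\varphi$ take the same values as in $\chi$, and all equations of $\varphi$ hold.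
\end{proof}

A basic open set is given by formulas in one variable $m=y+x$ with a free $X$-component, to which Lemma~\ref{lem:eliminate} does not apply. On $k$-free modules we test $x$ through $\beta(x)$ and, when $\beta(x)=0$, through a preimage under $\alpha$. For triple formulas $\chi_1,\chi_2$ in the same free variables put
\[
[\chi_1/\chi_2]=\{M\in\operatorname{Zg}(R)\setminus\{S_k\}:\chi_1(\tau M)\not\subseteq\chi_2(\tau M)\}.
\]

\begin{proposition}\label{prop:basis}
The sets $[\chi_1/\chi_2]$ form a basis of the topology of $\operatorname{Zg}(R)\setminus\{S_k\}$.
\end{proposition}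

\begin{proof}
By Lemma~\ref{lem:eliminate}, $[\chi_1/\chi_2]=(\varphi_1/\varphi_2)\setminus\{S_k\}$ for suitable pp-formulas in several variables, and this is open in the subspace by Lemma~\ref{lem:several}. It remains to write each set $(\varphi/\psi)\setminus\{S_k\}$, with $\varphi,\psi$ in one free variable, as a union of such sets. Replace $\psi$ by $\varphi\wedge\psi$, and view $\varphi(y,x)$, $\psi(y,x)$ as two-sorted formulas defining subgroups $\psi(M)\subseteq\varphi(M)\subseteq N\oplus X$. Define two-sorted formulas with free variables $y\in N$, $z\in N_{\rm out}$ and $w\in N_{\rm in}$: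
\[
\varphi^{\beta}(y,z):\ \exists x\ \varphi(y,x)\wedge z=\beta(x),\qquad\varphi^{\alpha}(w):\ \exists x\ \varphi(0,x)\wedge\beta(x)=0\wedge x=\alpha(w),
\]
and define $\psi^\beta,\psi^\alpha$ from $\psi$ by the same rule. Consider $p\colon N\oplus X\to N\oplus N_{\rm out}$, $(y,x)\mapsto(y,\beta x)$, whose kernel is $0\oplus\ker\beta$. Then $\varphi^\beta(M)=p(\varphi(M))$ and $\varphi^\alpha(M)=\alpha^{-1}(\varphi(M)\cap\ker p)$, where $\ker p$ is identified with $\ker\beta$, and the same holds for $\psi$. Let $M$ be a point other than $S_k$. It is $k$-free, so $\ker\beta\subseteq\operatorname{im}\alpha$, and two subgroups of $\operatorname{im}\alpha$ are equal if and only if their preimages under $\alpha$ are. By \eqref{eq:compare}, $\varphi(M)\neq\psi(M)$ if and only if $\varphi^\beta(M)\not\subseteq\psi^\beta(M)$ or $\varphi^\alpha(M)\not\subseteq\psi^\alpha(M)$. The four formulas have free $N$-variables only, so Lemma~\ref{lem:eliminate} turns them into triple formulas, and $(\varphi/\psi)\setminus\{S_k\}$ is a union of two sets of the required form.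
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:abstract}]
By Corollary~\ref{cor:points}, $M\mapsto\overline M$ is a bijection $\operatorname{Zg}(R)\setminus\{S_k\}\to\operatorname{Zg}(R')\setminus\{S_k\}$. By Proposition~\ref{prop:swap}, $\chi^{\rm sw}(\tau'\overline M)=\chi(\tau M)$ for every triple formula $\chi$, so the bijection carries $[\chi_1/\chi_2]$ onto $[\chi_1^{\rm sw}/\chi_2^{\rm sw}]$. Since $\chi\mapsto\chi^{\rm sw}$ is bijective, the basis of Proposition~\ref{prop:basis} for $R$ is matched with the basis for $R'$, and the bijection is a homeomorphism. By Lemma~\ref{lem:clopen}, each spectrum is the topological disjoint union of $\{S_k\}$ and its complement, so the extension by $S_k\mapsto S_k$ is a homeomorphism $\operatorname{Zg}(R)\to\operatorname{Zg}(R')$.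
\end{proof}

This also completes the proof of Theorem~\ref{thm:main}.

\section{Module categories, decorations and finiteness conditions}\label{sec:structure}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
We identify $P=R(\theta,\gamma)$ and $P'=R(-\gamma,\theta)$ by Propositions~\ref{prop:P} and~\ref{prop:corner}.

(1) The bijection is Corollary~\ref{cor:bijection}. For the equivalence we determine which morphisms $\tau$ kills. By Lemma~\ref{lem:split}(3), $\operatorname{Add}S_k$ consists of the modules with $N=0$, so a morphism that factors through $\operatorname{Add}S_k$ has zero $N$-component. Conversely, a morphism $(0,g)\colon M\to M'$ satisfies $g\alpha=0$ and $\beta'g=0$. So $g$ induces $\overline g\colon X/\operatorname{im}\alpha\to X'$ with $\beta'\overline g=0$, and $(0,g)$ is the composite of the morphisms $M\to(0,X/\operatorname{im}\alpha,0,0)\to M'$ given by the projection and by $\overline g$. Hence $\tau$ induces a faithful functor $\operatorname{Mod}P/[\operatorname{Add}S_k]\to\mathcal T$, which is full and dense by Proposition~\ref{prop:tau}. The same holds for $\tau'$. Send $M$ to $\overline M$, and send the class of $(f,g)\colon M\to M_1$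 to the unique class of morphisms $\overline M\to\overline{M_1}$ with $N$-component $f$; it exists by Proposition~\ref{prop:swap} and fullness of $\tau'$. This functor corresponds to $\operatorname{sw}$ under the two equivalences, so it is an equivalence.

The vertex $k$ lies on no $2$-cycle of $\widetilde\mu_k(Q)$, so Proposition~\ref{prop:corner} applies to $\widetilde\mu_k(Q,S)$. It shows that $P''=\mathcal P(\widetilde\mu_k^2(Q,S))$ has corner $eP''e\cong eP'e\cong B$ and datum $(\theta'',\gamma'')=(-\gamma',\theta')=(-\theta,-\gamma)$. So $P''$-modules are the quadruples with $\beta\alpha=-\theta$, $\alpha\gamma=0$, $\gamma\beta=0$. Replacing $\alpha$ by $-\alpha$ is an isomorphism of categories onto the quadruples \eqref{eq:quad}, that is, onto $\operatorname{Mod}P$. It does not change $\ker\alpha$, $\operatorname{im}\alpha$, $\ker\beta$ or $\operatorname{im}\beta$, so it preserves triples and $k$-freeness. By Proposition~\ref{prop:swap} applied twice, $\overline{\overline M}$ is $k$-free and its triple is $\tau M$ swapped twice, which is $\tau M$. For $k$-free $M$, Proposition~\ref{prop:tau}(4) gives $\overline{\overline M}\cong M$. Thus mutation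 back is a left inverse of the bijection, hence its inverse.

(2) By Lemma~\ref{lem:split}(1) and Proposition~\ref{prop:tau}(4), a $P$-module $M$ is determined up to isomorphism by the isomorphism class of $\tau M$ and the cardinal $d(M)$. Both can be prescribed: if $M^0$ is $k$-free with triple $T$, then $M^0\oplus S_k^{(d)}$ has invariants $T$ and $d$. So the isomorphism classes of decorated $P$-modules are classified by the tuples
\[
\bigl([\tau M],\ d(M),\ \dim V_k,\ (\dim V_i)_{i\neq k}\bigr),
\]
which range over all isomorphism classes in $\mathcal T$ and all cardinals. The same holds for $P'$ and $\mathcal T'$. By \eqref{eq:newspace} and \eqref{eq:newmaps}, the module $\overline M$ attached to $(M,V)$ is the direct sum of $(0,V_k,0,0)$ and the module attached to $(M,0)$, which is $k$-free with triple $\operatorname{sw}\tau M$. Also $\dim\overline V_k=d(M)$ and $\overline V_i=V_i$ for $i\neq k$. So the tuple of $(\overline M,\overline V)$ is $([\operatorname{sw}\tau M],\dim V_k,d(M),(\dim V_i)_{i\neq k})$, and the map on tuples is a bijection.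

(3) Pure-injectivity is Corollary~\ref{cor:points}. For every set $\Lambda$ we have $\tau'(\overline M^{(\Lambda)})=\operatorname{sw}\tau(M^{(\Lambda)})$, since $\tau$, $\tau'$ and $\operatorname{sw}$ commute with direct sums. By Proposition~\ref{prop:pi}, $M^{(\Lambda)}$ is pure-injective if and only if $\overline M^{(\Lambda)}$ is, which settles $\Sigma$-pure-injectivity.

For endofiniteness we show that a $k$-free module $M$ is endofinite if and only if $N$ has finite length over $\operatorname{End}(\tau M)$. Let $E=\operatorname{End}(M)$. Then $M=N\oplus X$ as $E$-modules. The ring $E$ acts on $N$ through the map $E\to\operatorname{End}(\tau M)$, which is onto by Proposition~\ref{prop:tau}(1), so $N$ has the same submodules over both rings. If $M$ is endofinite, $N$ has finite length. Conversely, let $N$ have finite length. Then so do $N_{\rm in}$ and $N_{\rm out}$, which are $E$-submodules of finite powers of $N$. The maps $\alpha,\beta$ are $E$-linear, $X/\ker\beta$ embeds in $N_{\rm out}$, and $\ker\beta$ is contained in $\operatorname{im}\alpha$, a quotient of $N_{\rm in}$. So $X$ has length at most $\ell(N_{\rm in})+\ell(N_{\rm out})<\infty$,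 and $M$ is endofinite. The same criterion holds for the $k$-free module $\overline M$, and $\operatorname{End}(\tau'\overline M)=\operatorname{End}(\tau M)$ as rings of endomorphisms of $N$, by Proposition~\ref{prop:swap}.
\end{proof}

The assumption that $M$ be $k$-free is needed for endofiniteness only through the inclusion $\ker\beta\subseteq\operatorname{im}\alpha$, and it is needed for the bijection in part (1) because $M$ and $M\oplus S_k$ have the same mutation. Part (2) shows where the lost information goes: the multiplicity $d(M)$ of $S_k$ in $M$ and the dimension of the decoration $V_k$ trade places, just as $K$ and $I$ do.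

\begin{thebibliography}{9}

\bibitem{JL}
Jensen and Lenzing, \emph{Model Theoretic Algebra}.

\bibitem{LF}
Daniel Labardini Fragoso, \emph{Derksen-Weyman-Zelevinsky mutations of infinite-dimensional modules I: Foundations}, arXiv:2508.21757 (2025).

\end{thebibliography}
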